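\title{Stable vectors in Moy--Prasad quotients at the points $x_0+\check\rho/m$}

\begin{abstract}
Let $\mathcal G$ be a split, absolutely simple group over a nonarchimedean local field of residue characteristic $p$, let $h$ be its Coxeter number, and let $x_m=x_0+\check\rho/m$ with $x_0$ hyperspecial. For a divisor $m>1$ of $h$, the dual of the first Moy--Prasad quotient at $x_h$ embeds in the dual of the first Moy--Prasad quotient at $x_m$. We prove that a stable vector at $x_h$ remains stable at $x_m$ if and only if $p\nmid h/m$ and $m$ divides no exponent of the Weyl group. This proves a conjecture from a paper of Romano. Sufficiency follows from Kempf's optimal one-parameter subgroups and a lifting to characteristic zero, and it holds for any pair of points $x_N$, $x_m$ with $m\mid N$. Necessity is uniform when $p\nmid m$ and is proved by cases when $p\mid m$.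
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Moy--Prasad quotients and stable vectors}
Let $k$ be a nonarchimedean local field with ring of integers $O_k$, uniformizer $\pi$ and residue field $\mathfrak f$ of characteristic $p$. Let $K$ be the maximal unramified extension of $k$; its residue field $\mathbb F$ is an algebraic closure of $\mathfrak f$. Let $\mathcal G$ be a split, absolutely simple connected reductive group over $k$, let $\mathcal T$ be a maximal split torus, $(X,\Phi,\check X,\check\Phi)$ the root datum, $n$ the rank, and $\mathcal A$ the apartment of $\mathcal T$ in the Bruhat--Tits building. A hyperspecial point $x_0\in\mathcal A$ identifies $\mathcal A$ with $\check X\otimes\mathbb R$.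

We recall the Moy--Prasad filtration. The affine roots are the functions $\alpha+j\colon x\mapsto\langle\alpha,x-x_0\rangle+j$ on $\mathcal A$, for $\alpha\in\Phi$ and $j\in\mathbb Z$. Parametrize the root groups by isomorphisms $u_\alpha$ adapted to $x_0$, so that the group attached to $\alpha+j$ is $u_\alpha(\pi^jO_k)$. For $r\ge0$ let $\mathcal T(k)_r$ be the kernel of $\mathcal T(O_k)\to\mathcal T(O_k/\pi^{\lceil r\rceil})$. For $x\in\mathcal A$, the group $\mathcal G(k)_{x,r}$ is generated by $\mathcal T(k)_r$ and the groups $u_\alpha(\pi^jO_k)$ with $(\alpha+j)(x)\ge r$. For a rational point $x$ the filtration jumps at rational numbers $0<r_1<r_2<\cdots$: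
\[
\mathcal G(k)_{x,0}\gneq\mathcal G(k)_{x,r_1}\gneq\mathcal G(k)_{x,r_2}\gneq\cdots .
\]
The quotient $\mathcal G(k)_{x,0}/\mathcal G(k)_{x,r_1}$ is the group of $\mathfrak f$-points of a connected reductive group $\mathcal G_x$ over $\mathfrak f$, and conjugation makes the $\mathfrak f$-vector space $\mathcal V_x=\mathcal G(k)_{x,r_1}/\mathcal G(k)_{x,r_2}$ an algebraic representation of $\mathcal G_x$. The same quotients formed with $K$ in place of $k$ are $\mathcal G_x(\mathbb F)$ and $\mathcal V_x(\mathbb F)=\mathcal V_x\otimes_{\mathfrak f}\mathbb F$. Let $\check{\mathcal V}_x$ be the dual representation.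

A vector in a representation of a reductive group over an algebraically closed field is \emph{stable} if its orbit is closed and its stabilizer is finite. A vector of $\check{\mathcal V}_x$ or of $\check{\mathcal V}_x(\mathbb F)$ is called stable for $\mathcal G_x$ if it is stable for the action of $(\mathcal G_x)_{\mathbb F}$ on $\check{\mathcal V}_x(\mathbb F)$.

\subsection{The points $x_m$}
Fix simple roots $\alpha_1,\dots,\alpha_n$, let $\check\rho$ be the sum of the fundamental coweights, and let $\operatorname{ht}(\alpha)=\langle\alpha,\check\rho\rangle$ be the height. For an integer $m\ge1$ put $x_m=x_0+\frac1m\check\rho$. The affine root $\alpha+j$ takes the value $\frac1m(\operatorname{ht}(\alpha)+mj)$ at $x_m$. So the roots of $\mathcal G_{x_m}$ are those of height $\equiv0\pmod m$, and for $m>1$ the space $\mathcal V_{x_m}$ is the direct sum of root lines indexed by the roots of height $\equiv1\pmod m$. If $1<m\mid N$, the roots of height $\equiv1\pmod N$ are among those of height $\equiv1\pmod m$, so $\mathcal V_{x_N}$ is a sub-sum of the root lines of $\mathcal V_{x_m}$. The transpose of the projection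 $\mathcal V_{x_m}\to\mathcal V_{x_N}$ along the complementary root lines is an embedding $\check{\mathcal V}_{x_N}\subset\check{\mathcal V}_{x_m}$, extension by zero. Let $h$ be the Coxeter number. For $N=h$ we write the embedding as $\iota_m\colon\check{\mathcal V}_{x_h}\hookrightarrow\check{\mathcal V}_{x_m}$.

The point $x_h$ is the easy one: $\mathcal G_{x_h}$ is a torus, $\check{\mathcal V}_{x_h}$ has dimension $n+1$, and a vector is stable exactly when its $n+1$ coordinates are nonzero (Lemma~\ref{lem:coxeter}). At $x_m$ the group is larger, and a stable vector cannot be read off from coordinates. The vectors $\iota_m(v)$ are the explicit candidates at hand, and one asks when they survive the enlargement of the group. The problem is posed in \cite{Romano}.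

\medskip
\noindent\textbf{Conjecture.} \emph{Let $m$ be a positive divisor of $h$ such that $\check{\mathcal V}_{x_m}(\mathbb F)$ contains stable vectors for $\mathcal G_{x_m}$ (in particular $m>1$). Let $v\in\check{\mathcal V}_{x_h}$ be stable for $\mathcal G_{x_h}$. Then $\iota_m(v)$ is stable for $\mathcal G_{x_m}$ if and only if $p\nmid\frac hm$.}
\medskip

We prove the conjecture in a form in which the existence hypothesis is replaced by an explicit condition. Let $e_1\le\dots\le e_n$ be the exponents of the Weyl group, and put
\[
\kappa_m=\#\{i: m\mid e_i\}.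
\]

\begin{theorem}\label{thm:main}
Let $m>1$ divide $h$, and let $v\in\check{\mathcal V}_{x_h}$ be stable.
\begin{enumerate}
\item[(i)] The vector $\iota_m(v)$ is stable if and only if $p\nmid\frac hm$ and $\kappa_m=0$.
\item[(ii)] If $\check{\mathcal V}_{x_m}(\mathbb F)$ contains stable vectors, then $\kappa_m=0$.
\end{enumerate}
Hence the conjecture holds.
\end{theorem}

Much of the argument does not use that the finer point is $x_h$.

\begin{theorem}\label{thm:general}
Let $1<m\mid N$ be integers ($N$ need not divide $h$), and let $z\in\check{\mathcal V}_{x_N}(\mathbb F)\subset\check{\mathcal V}_{x_m}(\mathbb F)$.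
\begin{enumerate}
\item[(a)] If $z$ is stable for $\mathcal G_{x_N}$, $p\nmid\frac Nm$, and $\check{\mathcal V}_{x_m}(\mathbb F)$ contains stable vectors, then $z$ is stable for $\mathcal G_{x_m}$.
\item[(b)] If $z$ is stable for $\mathcal G_{x_m}$, then $z$ is stable for $\mathcal G_{x_N}$; if moreover $p\nmid m$, then $p\nmid\frac Nm$.
\end{enumerate}
\end{theorem}

\subsection{Which answer to expect}
The pair $(\mathcal G_{x_m},\mathcal V_{x_m})$ over $\mathbb F$ is, up to isogeny, the reduction of a pair defined over $\mathbb Z$: grade a Chevalley Lie algebra by height modulo $m$, and let the group of degree $0$ act on the piece of degree $1$ (Section~\ref{sec:model}). In characteristic $0$ the analogue of $v$ is a regular semisimple element of the Lie algebra, and its stabilizer in the group of degree $0$ has dimension $\kappa_m$ (Proposition~\ref{prop:char0}). This accounts for the condition $\kappa_m=0$, which does not depend on $p$. In type $A$ the element in question is a cyclic matrix with characteristic polynomial $x^h-c$, $c\neq0$, which is semisimple exactly when $p\nmid h$, so one might guess the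 condition $p\nmid h$. The case $m=h$ refutes this guess, since there $\iota_h(v)=v$ is stable for every $p$. The examples of Section~\ref{sec:examples} show why $h/m$ is the relevant number.

After the examples, Section~\ref{sec:closed} shows that for $p\nmid N/m$ the orbit under the larger group is closed and the connected stabilizer is a torus. Section~\ref{sec:dim} computes the dimension of stabilizers in characteristic $0$, and Section~\ref{sec:suff} shows, by lifting, that the torus is trivial. Sections~\ref{sec:nec1} and~\ref{sec:nec2} prove necessity for $p\nmid m$ and for $p\mid m$. Section~\ref{sec:proofs} assembles the theorems.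

\section{A graded model over $\mathbb Z$}\label{sec:model}

\subsection{The groups $H_m$ and the modules $\check V_m$}
Let $G$ be the split \emph{adjoint} Chevalley group over $\mathbb Z$ with root system $\Phi$, with maximal torus $T$, root groups $U_\alpha=u_\alpha(\mathbb G_a)$, Lie algebra $\mathfrak g=\mathfrak t\oplus\bigoplus_\alpha\mathfrak g_\alpha$, and root vectors $E_\alpha=du_\alpha(1)$ from a Chevalley basis. We choose the adjoint group because the simple roots form a basis of $X^*(T)$; hence the fundamental coweights $\omega_j^\vee$ and their sum $\check\rho$ are cocharacters of $T$.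

For $m\ge1$ grade $\mathfrak g$ by $\mathbb Z/m\mathbb Z$, with $\mathfrak g_\alpha$ in degree $\operatorname{ht}(\alpha)$ and $\mathfrak t$ in degree $0$. The set $\Phi_m=\{\alpha\in\Phi:m\mid\operatorname{ht}(\alpha)\}$ is closed and symmetric. Let $H_m\subset G$ be the split reductive closed subgroup scheme generated by $T$ and the $U_\alpha$, $\alpha\in\Phi_m$; it has connected fibers and root system $\Phi_m$ \cite[XXII, \S5]{SGA3}. Since $u_\alpha(t)$ acts on $\mathfrak g$ by $\sum_it^i\operatorname{ad}(E_\alpha)^i/i!$, whose $i$-th term raises heights by $i\operatorname{ht}(\alpha)$, the group $H_m$ preserves the grading. For $m>1$ put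
\[
V_m=\bigoplus_{\operatorname{ht}(\alpha)\equiv1\ (m)}\mathfrak g_\alpha,\qquad \check V_m=V_m^*\subset\mathfrak g^*,
\]
where a linear form on $V_m$ is extended by $0$ on the other graded pieces, in particular on $\mathfrak t$. Put $H_1=G$ and $\check V_1=\mathfrak g^*$. If $m\mid N$, then $H_N\subset H_m$, and $\check V_N\subset\check V_m$ is an $H_N$-submodule. All these objects may be base changed to any ring. For $f\in\check V_m$ put $f_\alpha=f(E_\alpha)$; the \emph{support} of $f$ is $\{\alpha:f_\alpha\ne0\}$. For $\lambda\in X_*(T)$,
\begin{equation}\label{eq:torusaction}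
(\lambda(t)f)_\alpha=t^{-\langle\alpha,\lambda\rangle}f_\alpha .
\end{equation}

\begin{proposition}\label{prop:model}
Let $m>1$. There are a surjective homomorphism $\phi\colon\mathcal G_{x_m}(\mathbb F)\to H_m(\mathbb F)$ with finite kernel and a $\phi$-equivariant linear isomorphism $\mathcal V_{x_m}(\mathbb F)\to V_m(\mathbb F)$ that matches root lines.
\end{proposition}

\begin{proof}
The idea is to move $x_m$ to the hyperspecial point by a translation, which exists after a ramified extension. Write $x=x_m$. All jumps of the filtration lie in $\frac1m\mathbb Z$, and the simple roots take the value $\frac1m$. So $r_1=\frac1m$ and $\mathcal G(K)_{x,r_2}=\mathcal G(K)_{x,2/m}$. Let $O'=O_K[\varpi]/(\varpi^m-\pi)$, a discrete valuation ring with uniformizer $\varpi$ and residue field $\mathbb F$, and let $K'$ be its fraction field. Let $q\colon\mathcal G\to G_k$ be the central isogeny to the adjoint group; it is an isomorphism on root groups, compatible with the parametrizations $u_\alpha$. Define $\Psi\colon\mathcal G(K)\to G(K')$ by $\Psi(g)=\check\rho(\varpi)q(g)\check\rho(\varpi)^{-1}$. Then $\Psi=q$ on $\mathcal T(K)$,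 and
\[
\Psi\bigl(u_\alpha(\pi^jy)\bigr)=u_\alpha\bigl(\varpi^{\,mj+\operatorname{ht}(\alpha)}y\bigr),\qquad mj+\operatorname{ht}(\alpha)=m\cdot(\alpha+j)(x).
\]
Looking at generators, $\Psi$ maps $\mathcal G(K)_{x,0}$ into $G(O')$ and $\mathcal G(K)_{x,1/m}$ into the kernel of $G(O')\to G(\mathbb F)$.

Reduction modulo $\varpi$ gives a homomorphism $\phi\colon\mathcal G_x(\mathbb F)\to G(\mathbb F)$. It maps the root group of $\alpha\in\Phi_m$ bijectively onto $U_\alpha(\mathbb F)$, and on the maximal torus it is the isogeny dual to the inclusion of the root lattice in $X$, which has finite index. So the image is $H_m(\mathbb F)$. As $\phi$ maps each Bruhat cell into the corresponding Bruhat cell, an element of the kernel has the form $t\prod_{\alpha>0}u_\alpha(c_\alpha)$; uniqueness of this expression in $H_m(\mathbb F)$ gives $c_\alpha=0$ and $\phi(t)=1$. So the kernel is finite.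

The kernel of $G(O'/\varpi^2)\to G(\mathbb F)$ is the additive group $\mathfrak g(\mathbb F)$; in it $u_\alpha(\varpi y)$ is $\bar yE_\alpha$, and $G(O')$ acts by conjugation through the adjoint action of $G(\mathbb F)$. Reduction modulo $\varpi^2$ thus gives a $\phi$-equivariant homomorphism $\mathcal G(K)_{x,1/m}\to\mathfrak g(\mathbb F)$. It kills the root groups with $mj+\operatorname{ht}(\alpha)\ge2$. It also kills $\mathcal T(K)_{1/m}=\mathcal T(K)_{2/m}=\mathcal T(K)_1$, whose elements are $\equiv1$ modulo $\pi=\varpi^m$; here $m\ge2$ is used. The induced map on $\mathcal V_x(\mathbb F)$ sends the line of the affine root $\alpha+j$ with $mj+\operatorname{ht}(\alpha)=1$ linearly and bijectively onto $\mathfrak g_\alpha(\mathbb F)$.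
\end{proof}

Orbits correspond to orbits and finite stabilizers to finite stabilizers. So stability for $\mathcal G_{x_m}$ on $\check{\mathcal V}_{x_m}(\mathbb F)$ is stability for $H_m$ on $\check V_m(\mathbb F)$, and the embedding $\check{\mathcal V}_{x_N}\subset\check{\mathcal V}_{x_m}$ is, up to nonzero scalars on the root lines, the inclusion $\check V_N\subset\check V_m$; with the parametrizations used in the proof the scalars are $1$. From now on we work in the model.

\begin{remark}\label{rem:isogeny}
Let $G'\to G_{\mathbb F}$ be a central isogeny of connected groups, and define $H'_m\subset G'$ and $V'_m\subset\operatorname{Lie}G'$ by heights as above. For $m>1$ only root lines occur in $V'_m$, and the isogeny is an isomorphism on root groups. So $V'_m\to V_m$ is an equivariant isomorphism, $H'_m(\mathbb F)\to H_m(\mathbb F)$ is surjective with finite kernel, and stability may be tested in $G'$.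
\end{remark}

\subsection{The numerical criterion}
Let $F$ be an algebraically closed field, $H$ a connected reductive group over $F$, $M$ a finite-dimensional $H$-module and $z\in M$. The stabilizer $H_z$ is taken with its reduced structure, and $H_z^0$ is its identity component.

\begin{lemma}\label{lem:richardson}
If the orbit $Hz$ is closed in $M$, then $H_z^0$ is reductive.
\end{lemma}

\begin{proof}
The morphism $H/H_z\to Hz$ is bijective and equivariant. A quasi-finite dominant morphism of irreducible varieties is finite over a dense open subset of the target, and the translates of such a subset cover $Hz$. So the morphism is finite. The closed orbit $Hz$ is affine, hence so is $H/H_z$. By Richardson's theorem \cite{Richardson}, a closed subgroup of a reductive group with affine quotient has reductive identity component.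
\end{proof}

\begin{lemma}\label{lem:HM}
The vector $z$ is stable if and only if $\lim_{t\to0}\lambda(t)z$ exists for no nontrivial homomorphism $\lambda\colon\mathbb G_m\to H$.
\end{lemma}

\begin{proof}
Suppose $z$ is not stable. If $Hz$ is not closed, the Hilbert--Mumford theorem (contained in Kempf's theorem, recalled in Section~\ref{sec:closed}) gives $\lambda$ with a limit outside $Hz$, and such a $\lambda$ is nontrivial. If $Hz$ is closed and $H_z$ is infinite, then $H_z^0$ is reductive of positive dimension, so it contains a copy of $\mathbb G_m$. Conversely let $z$ be stable, and suppose the limit exists for $\lambda$. It lies in the closed orbit $Hz$. The orbit map $H\to Hz$ is finite, by the argument of the previous proof, hence proper; so $\lambda$ extends to a morphism $\mathbb A^1\to H$. Embed $H$ in some $GL_r$ and diagonalize $\lambda(t)=\operatorname{diag}(t^{a_1},\dots,t^{a_r})$. The extension to $t=0$ is an invertible matrix only if all $a_i=0$.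
\end{proof}

A one-parameter subgroup of $H_N$ is one of $H_m$ when $m\mid N$. This gives the following.

\begin{corollary}\label{cor:restrict}
If $m\mid N$ and $z\in\check V_N(F)$ is $H_m$-stable, then $z$ is $H_N$-stable.
\end{corollary}

\subsection{The case $m=h$}
Let $\theta=\sum_in_i\alpha_i$ be the highest root. Recall that all $n_i\ge1$, that $\operatorname{ht}(\theta)=\sum_in_i=h-1$, and that $\theta$ is the only root of this height. Hence $H_h=T$, and the roots of height $\equiv1\pmod h$ are $\alpha_1,\dots,\alpha_n$ and $-\theta$. Let $\check V_h^\circ\subset\check V_h$ be the set of vectors all of whose $n+1$ coordinates are nonzero.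

\begin{lemma}\label{lem:coxeter}
\begin{enumerate}
\item[(a)] A vector $f\in\check V_h(F)$ is $T$-stable if and only if $f\in\check V_h^\circ(F)$.
\item[(b)] Let $m\mid h$. If one vector of $\check V_h^\circ(F)$ is $H_m$-stable, then all are.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since all $n_i\ge1$, any $n$ of the roots $\alpha_1,\dots,\alpha_n,-\theta$ are linearly independent. If the support of $f$ lies in such a set of $n$ roots, there is a cocharacter $\lambda$ that is negative on each of them, and the limit exists by \eqref{eq:torusaction}. If $f\in\check V_h^\circ$ and the limit exists for $\lambda$, then the numbers $-\langle\alpha_i,\lambda\rangle$ and $\langle\theta,\lambda\rangle$ are $\ge0$. But $\langle\theta,\lambda\rangle=\sum_in_i\langle\alpha_i,\lambda\rangle\le0$, so all of them vanish and $\lambda=0$.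

(b) Let $c_0,c_1,\dots,c_n$ be the coordinates of $f$ at $-\theta,\alpha_1,\dots,\alpha_n$. The product $c_0\prod_ic_i^{n_i}$ is $T$-invariant of degree $h$. Choose $c$ with $c^h=c_0\prod_ic_i^{n_i}$, and $t\in T(F)$ with $\alpha_i(t)=c_i/c$ for all $i$. Then $tf$ has coordinate $c$ at each $\alpha_i$, and by invariance of the product also at $-\theta$. So any two vectors of $\check V_h^\circ(F)$ differ by an element of $T\subset H_m$ and a nonzero scalar, and neither affects stability.
\end{proof}

\section{Two examples}\label{sec:examples}

\begin{example}[Type $A_{h-1}$]\label{ex:A}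
Let $U$ have basis $v_1,\dots,v_h$ over $\mathbb F$, let $G=PGL(U)$, let $1<m\mid h$, and grade $U$ by $\deg v_i=-i\in\mathbb Z/m\mathbb Z$. The matrix unit $v_j\mapsto v_i$ has degree $j-i$, the height of its root. So $H_m$ is the image of the group of automorphisms of degree $0$, $V_m=\operatorname{End}(U)_1$, and the trace form identifies $\check V_m$ with $\operatorname{End}(U)_{-1}$. A vector of $\check V_h^\circ$ becomes an endomorphism $X$ that maps $v_1\to v_2\to\dots\to v_h\to v_1$ up to nonzero scalars, so $X^h=c\ne0$. As $v_1$ is a cyclic vector, the centralizer of $X$ in $\operatorname{End}(U)$ is $\mathbb F[X]$, and its part of degree $0$ is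
\[
\mathbb F[X^m]\cong\mathbb F[y]/(y^{h/m}-c).
\]
The stabilizer of $X$ in $H_m$ is $\mathbb F[X^m]^\times/\mathbb F^\times$. Both conditions of Theorem~\ref{thm:main} can be seen here. The dimension of the stabilizer is $h/m-1$, which is the number $\kappa_m$ of multiples of $m$ among the exponents $1,\dots,h-1$. The stabilizer is a torus exactly when the algebra is reduced, that is, when $p\nmid h/m$: the group $H_m$ sees $y^{h/m}-c$, not $x^h-c$.
\end{example}

In type $A$ the condition $\kappa_m=0$ forces $m=h$. A case with $\kappa_m=0$ and $m<h$ occurs in rank $2$.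

\begin{example}[Type $C_2$, $h=4$, $m=2$]\label{ex:C2}
The exponents are $1,3$, so $\kappa_2=0$, and Theorem~\ref{thm:main} predicts stability exactly for $p\ne2$. By Remark~\ref{rem:isogeny} we work in $Sp(U)$, where $U$ has weight vectors $v_{\pm1},v_{\pm2}$ of weights $\pm\varepsilon_1,\pm\varepsilon_2$; the simple roots are $\alpha_1=\varepsilon_1-\varepsilon_2$, $\alpha_2=2\varepsilon_2$, and $\theta=2\varepsilon_1$. The roots of even height are $\pm(\varepsilon_1+\varepsilon_2)$. So $H_2=GL(L)$ for the Lagrangian plane $L=\langle v_1,v_{-2}\rangle$, and $U=L\oplus L^*$. The off-diagonal blocks of $\mathfrak{sp}(U)$ form $V_2$: it is the sum of the spaces of symmetric tensors in $L\otimes L$ and in $L^*\otimes L^*$. In every characteristic, the dual of the symmetric tensors in $L\otimes L$ is the quotient $\operatorname{Sym}^2L^*$ of $L^*\otimes L^*$. Therefore $\check V_2$ is the space of pairs $(q,q')$ with $q$ a quadratic form on $L$ and $q'$ a quadratic form on $L^*$.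

We determine the stable pairs. Let $\lambda\neq1$ have weights $r_1\ge r_2$ on a basis $\xi,\eta$ of $L$, with dual basis $x,y$. The monomials $x^2,xy,y^2$ of $q$ have weights $-2r_1,\,-r_1-r_2,\,-2r_2$, and the monomials $\xi^2,\xi\eta,\eta^2$ of $q'$ have the opposite weights. Suppose the limit exists. If $r_1+r_2>0$, then $q$ is a multiple of $y^2$. If $r_1+r_2<0$, then $q'$ is a multiple of $\xi^2$. If $r_1+r_2=0$, then $q(\xi)=0$ and $q'(y)=0$. Conversely, in these three situations the limit exists for $(r_1,r_2)=(1,0)$, $(0,-1)$, $(1,-1)$. So $(q,q')$ is stable if and only if neither form is a multiple of a square and there is no line $\ell\subset L$ with $q(\ell)=0$ and $q'(\ell^\perp)=0$.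

Now take $\xi=v_1$, $\eta=v_{-2}$. The root $\alpha_1$ is the weight of $\xi\otimes\eta+\eta\otimes\xi$, and $-\theta$, $\alpha_2$ are the weights of $x\otimes x$, $y\otimes y$. So a vector of $\check V_4^\circ$ is a pair
\[
q=b\,xy,\qquad q'=a\,\xi^2+c\,\eta^2,\qquad abc\ne0 .
\]
The form $q$ is not a multiple of a square. Its isotropic lines are spanned by $\xi$ and $\eta$, and $q'(y)=c$, $q'(x)=a$ are nonzero. The form $q'$ has discriminant $-4ac$. So the vector is stable if and only if $p\ne2$.
\end{example}

The example contains both halves of the proof. For $p=2$ one has $q'=(\sqrt a\,\xi+\sqrt c\,\eta)^2$, and the destabilizing $\lambda$ is adapted to the line spanned by $\sqrt a\,\xi+\sqrt c\,\eta$, which is not a coordinate line; Section~\ref{sec:nec2} finds such identities in each type. For $p\ne2$ there is a reason, independent of the discriminant, why $q'$ cannot be a square. The involution $\xi\mapsto\xi$, $\eta\mapsto-\eta$ fixes $q'$. If $q'$ were a square, the line spanned by its square root would be canonical, hence fixed by the involution, hence a coordinate line, contradicting $ac\neq0$. Up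 to a scalar this involution is $\check\rho(\zeta)$ with $\zeta$ a primitive fourth root of unity, and the identity component of its centralizer in $H_2$ is the torus $H_4$. In characteristic $2$ the involution is trivial and the argument breaks down. The next section is this argument in general.

\section{Closed orbits from a symmetry}\label{sec:closed}

Let $z\in\check V_N$ be $H_N$-stable. A one-parameter subgroup of $H_m$ that destabilizes $z$ has no reason to lie in $H_N$. We force it into $H_N$ by writing $H_N$ as the centralizer of a semisimple element $\sigma$ that preserves the line of $z$, and by choosing the destabilizing data canonically. We use three facts about a connected reductive group $H$ over an algebraically closed field $F$, with maximal torus $T$.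

\emph{Centralizers.} For $s\in T(F)$, the group $C_H(s)^0$ is generated by $T$ and the root groups $U_\alpha$ with $\alpha(s)=1$.

\emph{Kempf's theorem} \cite[Thm.~3.4]{Kempf}. Let $M$ be an $H$-module, $z\in M$, and $\mathcal S\subset M$ a closed $H$-stable subvariety that meets $\overline{Hz}$ and does not contain $z$. Fix a conjugation-invariant norm $\|\cdot\|$ on the one-parameter subgroups of $H$, given on $X_*(T)$ by a positive definite integral quadratic form invariant under the Weyl group. If $\lim_{t\to0}\lambda(t)z$ exists and lies in $\mathcal S$, let $a(\lambda)>0$ be the multiplicity at $0$ of the preimage of $\mathcal S$ under the morphism $\mathbb A^1\to M$ extending $t\mapsto\lambda(t)z$. Such $\lambda$ exist and are nontrivial, and $a(\lambda)/\|\lambda\|$ attains a maximum; call the indivisible $\lambda$ attaining it \emph{optimal}. The parabolic subgroup $P_\lambda=\{g:\lim_{t\to0}\lambda(t)g\lambda(t)^{-1}\text{ exists}\}$ is the same group $P$ for all optimal $\lambda$, and every maximal torus of $P$ contains an optimal $\lambda$.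

\emph{Steinberg's theorem} \cite[Thm.~7.5]{Steinberg}. A semisimple automorphism of $H$, for instance conjugation by a semisimple element of a larger algebraic group normalizing $H$, stabilizes a Borel subgroup of $H$ and a maximal torus in it.

\begin{proposition}\label{prop:closed}
Let $F$ be algebraically closed of characteristic $p\ge0$. Let $m\ge1$, $N>1$, $m\mid N$, and $p\nmid N/m$ (no condition if $p=0$). If $z\in\check V_N(F)$ is $H_N$-stable, then $H_mz$ is closed in $\check V_m$ and $(H_m)_z^0$ is a torus.
\end{proposition}

\begin{proof}
Let $N'$ be the largest divisor of $N$ prime to $p$ ($N'=N$ if $p=0$), let $\zeta\in F$ be a primitive $N'$-th root of unity, and put $\sigma=\check\rho(\zeta)\in T(F)$. The support of $z$ consists of roots of height $\equiv1\pmod{N'}$, so $\sigma z=\zeta^{-1}z$ by \eqref{eq:torusaction}. Since $p\nmid N/m$, the integers $m$ and $N$ are divisible by the same power of $p$, so $\operatorname{lcm}(m,N')=N$. The group $C_{H_m}(\sigma)^0$ is generated by $T$ and the $U_\alpha$ with $m\mid\operatorname{ht}(\alpha)$ and $N'\mid\operatorname{ht}(\alpha)$. Hence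
\begin{equation}\label{eq:centralizer}
C_{H_m}(\sigma)^0=H_N .
\end{equation}
This is the only use of the hypothesis $p\nmid N/m$.

\emph{The orbit is closed.} Suppose not, and let $\mathcal S$ be the unique closed orbit in $\overline{H_mz}$. Let $P$ be Kempf's parabolic subgroup. The linear automorphism $\varphi=\zeta\sigma$ of $\check V_m$ fixes $z$ and satisfies $\varphi(gy)=(\sigma g\sigma^{-1})\varphi(y)$ for $g\in H_m$. So it permutes the $H_m$-orbits, preserves $\overline{H_mz}$, and preserves $\mathcal S$ by uniqueness. It carries the curve $\lambda(t)z$ to the curve $(\sigma\lambda\sigma^{-1})(t)z$. Therefore $a(\sigma\lambda\sigma^{-1})=a(\lambda)$, the norms agree, and $\sigma\lambda\sigma^{-1}$ is optimal when $\lambda$ is. It follows that $\sigma P\sigma^{-1}=P$, and $\sigma\in P$ because a parabolic subgroup is its own normalizer. The semisimple element $\sigma$ lies in a maximal torus of $P$, and this torus contains an optimal $\lambda$. Then $\lambda$ commutes with $\sigma$, so it takes values in $H_N$ by \eqref{eq:centralizer}. It is nontrivial and $\lim\lambda(t)z$ exists, which contradicts Lemma~\ref{lem:HM}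 for $H_N$.

\emph{The stabilizer.} By Lemma~\ref{lem:richardson}, $Q=(H_m)_z^0$ is reductive. As $\sigma$ preserves the line of $z$, it normalizes $Q$. By \eqref{eq:centralizer}, the identity component of the fixed group $Q^\sigma$ lies in $(H_N)_z$, which is finite; so $Q^\sigma$ is finite. By Steinberg's theorem $\sigma$ stabilizes a Borel subgroup of $Q$ and a maximal torus in it. It then permutes the positive coroots of $Q$ and fixes their sum. If $Q$ were not a torus, this sum would be a nonzero cocharacter, and its image would be an infinite subgroup of $Q^\sigma$.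
\end{proof}

Without the hypothesis both conclusions can fail: the stabilizer in Example~\ref{ex:A} is not a torus when $p\mid h/m$, and Remark~\ref{rem:finite} below gives orbits that are not closed. With it, the torus can be nontrivial, as Example~\ref{ex:A} also shows. We must now measure it.

\section{The dimension of stabilizers}\label{sec:dim}

\subsection{Semicontinuity}
For $m\ge1$ regard $\check V_m$ as an affine space over $\mathbb Z$. It is an irreducible scheme whose generic point has characteristic $0$. The pairs $(g,y)$ with $gy=y$ form a group scheme of finite type over $\check V_m$, whose fibers are the scheme-theoretic stabilizers; these have the same dimension as the reduced ones. The fiber dimension of such a group scheme is upper semicontinuous on the base \cite[VI$_B$, Prop.~4.1]{SGA3}. Let $s_m$ be the fiber dimension at the generic point.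

\begin{lemma}\label{lem:semi}
Let $F$ be an algebraically closed field.
\begin{enumerate}
\item[(a)] Every $z\in\check V_m(F)$ has $\dim(H_m)_z\ge s_m$. If $F$ has characteristic $0$, equality holds on a dense open subset of $\check V_m(F)$.
\item[(b)] $s_1=n$; so $\dim G_z\ge n$ for every $z\in\mathfrak g^*(F)$.
\item[(c)] If $\check V_m(F)$ contains an $H_m$-stable vector, then $s_m=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
The closed set where the dimension is $\ge s_m$ contains the generic point, so it is everything. The open set where the dimension is $\le s_m$ contains the generic point, which lies in the fiber over $\mathbb Q$. This proves (a), and (c) follows. In characteristic $0$ the Killing form identifies $\mathfrak g^*$ with $\mathfrak g$, and the regular semisimple elements form a dense open set on which stabilizers have dimension $n$; this proves (b).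
\end{proof}

The same argument, for the Chevalley group with the root datum of $\mathcal G$, explains the words ``in particular $m>1$'' in the conjecture: $\mathcal V_{x_1}$ is the Lie algebra of $\mathcal G_{x_1}$, and stabilizers in its dual have dimension at least $n$.

\subsection{Characteristic zero}
A special vector can have a larger stabilizer than the generic one. The next proposition says that in characteristic $0$ this does not happen for the vectors that are stable for some $H_N$. We use two facts on exponents. They lie in $\{1,\dots,h-1\}$ and their multiset is invariant under $e\mapsto h-e$. By Kostant's theorem, for $j\ge1$,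
\begin{equation}\label{eq:kostant}
\#\{\alpha\in\Phi:\operatorname{ht}(\alpha)=j\}=\#\{i:e_i\ge j\}.
\end{equation}

\begin{proposition}\label{prop:char0}
Let $F$ be algebraically closed of characteristic $0$ and let $1<m\mid N$.
\begin{enumerate}
\item[(a)] If $z\in\check V_N(F)$ is $H_N$-stable, then $\dim(H_m)_z=s_m$.
\item[(b)] If $m\mid h$, then $s_m=\kappa_m$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Proposition~\ref{prop:closed} for the pair $1\mid N$, the group $G_z^0$ is a torus, and by Lemma~\ref{lem:semi}(b) it is a maximal torus. Identify $\mathfrak g^*$ with $\mathfrak g$ by the Killing form, which pairs $\mathfrak g_\alpha$ with $\mathfrak g_{-\alpha}$, and let $z$ correspond to $X$. In characteristic $0$ the Lie algebra of the stabilizer of an element of $\mathfrak g$ is its centralizer. So $\mathfrak c=\ker\operatorname{ad}X=\operatorname{Lie}G_z^0$ is a Cartan subalgebra. It contains $X$, so $X$ is semisimple and $\mathfrak g=\mathfrak c\oplus[X,\mathfrak g]$.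

Let $\mathfrak g=\bigoplus_j\mathfrak g_j$ be the grading modulo $m$. Then $\mathfrak g_0=\operatorname{Lie}H_m$, the module $\check V_m$ corresponds to $\mathfrak g_{-1}$, and $X\in\mathfrak g_{-1}$. The kernel and the image of the homogeneous map $\operatorname{ad}X$ are graded, so with $\mathfrak c_j=\mathfrak c\cap\mathfrak g_j$,
\begin{equation}\label{eq:gradedsplit}
\mathfrak c=\bigoplus_j\mathfrak c_j,\qquad\mathfrak g_{j-1}=\mathfrak c_{j-1}\oplus[X,\mathfrak g_j].
\end{equation}
The Lie algebra of $(H_m)_z$ is $\mathfrak c_0$, so $s_m\le\dim(H_m)_z=\dim\mathfrak c_0$. For the opposite inequality consider the morphism $H_m\times\mathfrak c_{-1}\to\mathfrak g_{-1}$, $(g,Y)\mapsto\operatorname{Ad}(g)Y$. Its differential at $(1,X)$ has image $[\mathfrak g_0,X]+\mathfrak c_{-1}=\mathfrak g_{-1}$, so the morphism is dominant, and its image meets the dense open set of Lemma~\ref{lem:semi}(a). Since $\mathfrak c$ is abelian, $\mathfrak c_0$ centralizes every $Y\in\mathfrak c_{-1}$, so every point of the image has a stabilizer of dimension $\ge\dim\mathfrak c_0$. Hence $s_m=\dim\mathfrak c_0=\dim(H_m)_z$.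

(b) Take $N=h$ and $z\in\check V_h^\circ(F)$, and now let $\mathfrak g_j$, $\mathfrak c_j$ refer to the finer grading modulo $h$. By \eqref{eq:gradedsplit} for this grading, the rank of $\operatorname{ad}X\colon\mathfrak g_j\to\mathfrak g_{j-1}$ equals both $\dim\mathfrak g_j-\dim\mathfrak c_j$ and $\dim\mathfrak g_{j-1}-\dim\mathfrak c_{j-1}$. So $\dim\mathfrak g_j-\dim\mathfrak c_j$ does not depend on $j$. For $j=0$ we have $\mathfrak g_0=\mathfrak t$, and $\mathfrak c_0=0$ because an element of $\mathfrak t$ commuting with $X$ is killed by all simple roots. So the constant is $n$. For $1\le j\le h-1$ the space $\mathfrak g_j$ is spanned by the root lines of heights $j$ and $j-h$, and \eqref{eq:kostant} with the symmetry of the exponents gives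
\[
\dim\mathfrak g_j=\#\{i:e_i\ge j\}+\#\{i:e_i\ge h-j\}=\#\{i:e_i\ge j\}+\#\{i:e_i\le j\}=n+\#\{i:e_i=j\}.
\]
So $\dim\mathfrak c_j=\#\{i:e_i=j\}$. The part of $\mathfrak c$ of degree $0$ modulo $m$ is the sum of the $\mathfrak c_j$ with $0\le j<h$ and $m\mid j$, and its dimension is $\kappa_m$.
\end{proof}

\section{Sufficiency: lifting to characteristic zero}\label{sec:suff}

Let $p\nmid N/m$ and $s_m=0$, and let $z\in\check V_N(\mathbb F)$ be $H_N$-stable. We must show that the torus $S=(H_m)_z^0$ is trivial. The proof of Proposition~\ref{prop:char0} is not available over $\mathbb F$: it starts from the pair $1\mid N$, and $p$ may divide $N$. Semicontinuity points in the wrong direction, since it allows stabilizers to grow under reduction modulo $p$. But a torus is a combinatorial object and can be lifted. We therefore lift $z$ together with $S$. The difficulty is that the lift must lie in $\check V_N$, not only in $\check V_m$, for Proposition~\ref{prop:char0} to apply. Inside $\check V_m$ the subspace $\check V_N$ is the eigenspace $\sigma y=\zeta^{-1}y$, so we lift the symmetry $\sigma$ as well.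

Let $W=W(\mathbb F)$ be the ring of Witt vectors, a complete discrete valuation ring of characteristic $0$ with maximal ideal $pW$ and residue field $\mathbb F$, and let $K_0$ be its fraction field. If $Y$ is a smooth affine scheme over $W$, then $Y(W)=\varprojlim Y(W/p^j)$ and the maps $Y(W)\to Y(W/p^j)$ are surjective. By Hensel's lemma, if $p\nmid e$, the group $1+pW$ is uniquely $e$-divisible, and a primitive $e$-th root of unity $\zeta\in\mathbb F$ lifts to a primitive $e$-th root of unity $\tilde\zeta\in W$, its Teichm\"uller lift.

\begin{lemma}\label{lem:liftstable}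
Let $N>1$. If $\tilde z\in\check V_N(W)$ reduces to an $H_N$-stable vector $z\in\check V_N(\mathbb F)$, then $\tilde z$ is $H_N$-stable over $\overline{K_0}$.
\end{lemma}

\begin{proof}
Suppose not. Every one-parameter subgroup is conjugate into $T$, so by Lemma~\ref{lem:HM} there are $0\ne\lambda\in X_*(T)$, a finite extension $K_1/K_0$ and $g\in H_N(K_1)$ with $g^{-1}\tilde z\in M_{\ge0}(K_1)$, where $M_{\ge0}\subset\check V_N$ is the sum of the coordinate lines of $\lambda$-weight $\ge0$. Let $O$ be the ring of integers of $K_1$; its residue field is $\mathbb F$. Let $P=P_\lambda\subset H_N$; it is generated by $T$ and the $U_\alpha$ with $\langle\alpha,\lambda\rangle\ge0$, so it preserves $M_{\ge0}$. Since $H_N/P$ is proper, the image of $g$ in $(H_N/P)(K_1)$ is an $O$-point, and since $H_N\to H_N/P$ is Zariski-locally trivial and $O$ is local, this point lifts to some $b\in H_N(O)$. So $g=bq$ with $q\in P(K_1)$, and $b^{-1}\tilde z=qg^{-1}\tilde z$ lies in $M_{\ge0}(K_1)\cap\check V_N(O)=M_{\ge0}(O)$. Reducing, $\bar b^{-1}z\in M_{\ge0}(\mathbb F)$, so $\lim(\bar b\lambda\bar b^{-1})(t)z$ exists. This contradicts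 the stability of $z$.
\end{proof}

\begin{lemma}\label{lem:rigid}
Let $H$ be a smooth affine group scheme over $W$, let $p\nmid e$, and let $x,y\in H(W)$ satisfy $x^e=y^e=1$ and $x\equiv y\pmod p$. Then $y=bxb^{-1}$ for some $b\in H(W)$ with $b\equiv1\pmod p$.
\end{lemma}

\begin{proof}
For $j\ge1$ the kernel of $H(W/p^{j+1})\to H(W/p^j)$ is the additive group $\mathfrak h=\operatorname{Lie}(H)(\mathbb F)$; write its elements as $[Y]$, $Y\in\mathfrak h$. Conjugation acts on it through the adjoint action of $H(\mathbb F)$. Let $A=\operatorname{Ad}(\bar x)$, where $\bar x$ is the reduction of $x$. Since $A^e=1$ and $p\nmid e$, the operator $A$ is diagonalizable, so $\mathfrak h=\ker(1-A)\oplus\operatorname{im}(1-A)$. The operator $\sum_{i<e}A^i$ is multiplication by $e$ on the first summand and zero on the second, so its kernel is $\operatorname{im}(1-A)$.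

Suppose $x'=b_jxb_j^{-1}\equiv y\pmod{p^j}$ with $b_j\equiv1\pmod p$; for $j=1$ take $b_1=1$. Modulo $p^{j+1}$ write $y=[Y]x'$. Then $1=y^e=[\sum_{i<e}A^iY]\,x'^e=[\sum_{i<e}A^iY]$, so $Y=Z-AZ$ for some $Z$. Now $[Z]x'[Z]^{-1}=[Z-AZ]x'=y$ modulo $p^{j+1}$. Let $b_{j+1}$ be the product of a lift of $[Z]$ to $H(W)$ with $b_j$. As $b_{j+1}\equiv b_j\pmod{p^j}$, the $b_j$ converge to the required $b$.
\end{proof}

\begin{proposition}\label{prop:suff}
Let $1<m\mid N$, $p\nmid N/m$ and $s_m=0$. Then every $H_N$-stable vector $z\in\check V_N(\mathbb F)$ is $H_m$-stable.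
\end{proposition}

\begin{proof}
Write $H=H_m$. By Proposition~\ref{prop:closed}, $Hz$ is closed and $S=H_z^0$ is a torus. Suppose $S\ne1$. Let $e=N'$, $\zeta$ and $\sigma=\check\rho(\zeta)$ be as in the proof of that proposition; so $p\nmid e$, $\sigma^e=1$, $\sigma z=\zeta^{-1}z$, $\operatorname{lcm}(m,e)=N$, and $\sigma$ normalizes $S$.

\emph{Step 1: moving $S$ into $T$.} To lift $S$ we put it inside $T$, and to lift $\sigma$ compatibly we keep it in the normalizer of $T$. The element $\sigma$ normalizes the connected reductive group $C_H(S)$, so by Steinberg's theorem it normalizes a maximal torus $T_1$ of $C_H(S)$. This $T_1$ is a maximal torus of $H$, and it contains the central torus $S$. Choose $g\in H(\mathbb F)$ with $gT_1g^{-1}=T$, and put $\sigma_1=g\sigma g^{-1}$, $S_1=gSg^{-1}$, $z_1=gz$. Then $S_1\subset T$ fixes $z_1$, the element $\sigma_1\in N_H(T)(\mathbb F)$ normalizes $S_1$, and $\sigma_1z_1=\zeta^{-1}z_1$.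

\emph{Step 2: lifting $S_1$ and $\sigma_1$.} Let $\tilde S_1\subset T_W$ be the subtorus with cocharacter lattice $X_*(S_1)\subset X_*(T)$. The group scheme $N_H(T)$ is smooth over $W$, and $N_H(T)/T$ is the constant group given by the Weyl group of $H$. Lift $\sigma_1$ to $\nu\in N_H(T)(W)$. It has the same image in the Weyl group as $\sigma_1$, so it preserves $X_*(S_1)$ and normalizes $\tilde S_1$. Moreover $\nu^e$ reduces to $1$, so it lies in $T^1=\ker(T(W)\to T(\mathbb F))\cong(1+pW)^n$, which is uniquely $e$-divisible. Let $t\in T^1$ satisfy $t^e=\nu^{-e}$. The element $\nu t\nu^{-1}\in T^1$ has the same $e$-th power, so it equals $t$. Hence $\tilde\sigma_1=t\nu$ satisfies $\tilde\sigma_1^e=1$, lifts $\sigma_1$, and normalizes $\tilde S_1$.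

\emph{Step 3: lifting $z_1$.} The vectors of $\check V_m(W)$ fixed by $\tilde S_1$ form the sum $M$ of the coordinate lines of the roots orthogonal to $X_*(S_1)$. The same lines span the fixed vectors of $S_1$ over $\mathbb F$, so $z_1$ has a lift $y_1\in M$. The module $M$ is stable under $\tilde\sigma_1$, and $(\tilde\zeta\tilde\sigma_1)^e=1$. Put $\tilde z_1=\frac1e\sum_{i<e}\tilde\zeta^{\,i}\tilde\sigma_1^{\,i}y_1\in M$. It is fixed by $\tilde S_1$, satisfies $\tilde\sigma_1\tilde z_1=\tilde\zeta^{-1}\tilde z_1$, and reduces to $\frac1e\sum_{i<e}z_1=z_1$.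

\emph{Step 4: moving back.} Lift $g$ to $\tilde g\in H(W)$. The elements $x=\tilde g^{-1}\tilde\sigma_1\tilde g$ and $y=\check\rho(\tilde\zeta)$ both reduce to $\sigma$, and $x^e=y^e=1$. Let $b$ be as in Lemma~\ref{lem:rigid}, and put $\tilde z=b\tilde g^{-1}\tilde z_1$. It reduces to $g^{-1}z_1=z$, it is fixed by the nontrivial torus $b\tilde g^{-1}\tilde S_1\tilde gb^{-1}\subset H_W$, and
\[
\check\rho(\tilde\zeta)\tilde z=bxb^{-1}\tilde z=b\tilde g^{-1}\tilde\sigma_1\tilde z_1=\tilde\zeta^{-1}\tilde z .
\]
By \eqref{eq:torusaction} the roots in the support of $\tilde z$ have height $\equiv1$ modulo $e$. They also have height $\equiv1$ modulo $m$, hence modulo $N$. So $\tilde z\in\check V_N(W)$. By Lemma~\ref{lem:liftstable} it is $H_N$-stable over $\overline{K_0}$, and by Proposition~\ref{prop:char0}(a) its stabilizer in $H_m$ has dimension $s_m=0$. This contradicts the existence of the torus. So $S=1$, and $z$ is $H_m$-stable.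
\end{proof}

\section{Necessity when $p\nmid m$}\label{sec:nec1}

When $p\nmid m$, an $H_m$-stable vector behaves like a regular semisimple element of the whole Lie algebra. When $p\mid N$, a vector of $\check V_N$ is an eigenvector, with nonzero eigenvalue, of the element of $\mathfrak t$ that measures height, and so behaves like a nilpotent element. The two properties are incompatible.

\begin{proposition}\label{prop:nec1}
Let $1<m\mid N$, $p\nmid m$ and $p\mid N$. Then no $z\in\check V_N(\mathbb F)$ is $H_m$-stable.
\end{proposition}

\begin{proof}
Suppose $z$ is $H_m$-stable; then $z\ne0$, since $0$ is fixed by $T$. Proposition~\ref{prop:closed} applies to the pair $1\mid m$ because $p\nmid m$, and shows that $S=G_z^0$ is a torus. By Lemma~\ref{lem:semi}(b) it is a maximal torus of $G$. Let $\mathfrak g=\mathfrak s\oplus\bigoplus_{\chi\ne0}\mathfrak g_\chi$ be the weight decomposition under $S$, with $\mathfrak s=\operatorname{Lie}S$. Since $S$ fixes $z$, the form $z$ vanishes on each $\mathfrak g_\chi$ with $\chi\ne0$.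

Let $D=d\check\rho(1)\in\mathfrak t$, so that $[D,E_\alpha]=\operatorname{ht}(\alpha)E_\alpha$. Then
\[
z([D,Y])=z(Y)\qquad\text{for all }Y\in\mathfrak g .
\]
Indeed both sides vanish for $Y\in\mathfrak t$ and for $Y=E_\alpha$ with $\alpha$ outside the support, and the roots in the support have height $\equiv1\pmod p$ because $p\mid N$. Now let $Y\in\mathfrak s$ and write $D=D_0+\sum_{\chi\neq0}D_\chi$. Then $[D_0,Y]=0$ and $[D_\chi,Y]\in\mathfrak g_\chi$, so $z(Y)=z([D,Y])=0$. Thus $z$ vanishes on $\mathfrak s$ as well, and $z=0$, a contradiction.
\end{proof}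

The hypothesis $p\nmid m$ cannot be dropped from this statement: for $m=N=h$ and $p\mid h$, the vectors of $\check V_h^\circ$ are stable.

\section{Necessity when $p\mid m$}\label{sec:nec2}

In the remaining case $p^2$ divides $h$. This leaves few possibilities, and in each we exhibit a destabilizing one-parameter subgroup.

\begin{proposition}\label{prop:nec2}
Let $1<m\mid h$, $p\mid m$, $p\mid\frac hm$ and $\kappa_m=0$. Then no $f\in\check V_h^\circ(\mathbb F)$ is $H_m$-stable.
\end{proposition}

The proof occupies this section. Throughout, $f\in\check V_h^\circ(\mathbb F)$, and $G$, $H_m$, $\mathfrak g$ are taken over $\mathbb F$.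

\subsection{Reduction to five cases}
By Corollary~\ref{cor:restrict}, if $m\mid m_1\mid h$ it suffices to show that $f$ is not $H_{m_1}$-stable. We go through the types.

\begin{itemize}
\item $A_n$ (exponents $1,\dots,n=h-1$). A divisor $1<m<h$ is an exponent, so $m=h$, which contradicts $p\mid h/m$.
\item $G_2$ ($h=6$) and $E_8$ ($h=30$). Here $h$ is squarefree, so the case does not occur.
\item $B_n,C_n$ ($n\ge2$, $h=2n$, exponents $1,3,\dots,2n-1$). An odd divisor $m>1$ of $2n$ is an exponent, so $m$ is even. For $p$ odd see \S\ref{ss:classical}. If $p=2$, then $2n/m$ is even, so $m\mid n$ and $n$ is even; take $m_1=n$ and see \S\ref{ss:strings}.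
\item $D_n$ ($n\ge4$, $h=2n-2$, exponents $1,3,\dots,2n-3$ and $n-1$). Since $m$ divides $h$ but not $h/2=n-1$, the number $m$ is even and $h/m$ is odd. So $p$ is odd; see \S\ref{ss:classical}.
\item $F_4$ ($h=12$, exponents $1,5,7,11$). Here $p=2$ and $m\in\{2,6\}$; take $m_1=6$ and see \S\ref{ss:strings}.
\item $E_6$ ($h=12$, exponents $1,4,5,7,8,11$). Here $p=2$, and of the candidates $2,6$ only $m=6$ has $\kappa_m=0$; see \S\ref{ss:E6}.
\item $E_7$ ($h=18$, exponents $1,5,7,9,11,13,17$). Here $p=3$, and of the candidates $3,6$ only $m=6$ has $\kappa_m=0$; see \S\ref{ss:E7}.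
\end{itemize}

\subsection{Types $B_n$, $C_n$, $D_n$ with $p$ odd and $m$ even}\label{ss:classical}
We follow Example~\ref{ex:A}: a nilpotent element of the algebra generated by $X^m$ has a canonical image, which is a graded isotropic subspace preserved by $X$.

By Remark~\ref{rem:isogeny} we work in $G'=SO(U)$, $Sp(U)$, $SO(U)$ with $\dim U=2n+1$, $2n$, $2n$. Let $v_{\pm i}$ ($1\le i\le n$) be weight vectors of weight $\pm\varepsilon_i$, and $v_0$ of weight $0$ in type $B_n$. The form $\langle\ ,\ \rangle$ pairs $v_j$ with $v_{-j}$ only, and in the orthogonal case we take $\langle v_j,v_{-j}\rangle=1$. The simple roots are $\varepsilon_i-\varepsilon_{i+1}$ ($1\le i<n$) together with $\varepsilon_n$, $2\varepsilon_n$, $\varepsilon_{n-1}+\varepsilon_n$, and $\theta=\varepsilon_1+\varepsilon_2$, $2\varepsilon_1$, $\varepsilon_1+\varepsilon_2$, respectively. The Lie algebra $\mathfrak g'$ consists of the skew endomorphisms, $X^*=-X$, where $*$ is the adjoint. As $p$ is odd, $\operatorname{End}(U)$ is the direct sum of the skew and the self-adjoint endomorphisms, and these are orthogonal for the trace form: for $X$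 skew and $Y$ self-adjoint, $\operatorname{tr}(XY)=\operatorname{tr}(Y^*X^*)=-\operatorname{tr}(XY)$. So the trace form is nondegenerate on $\mathfrak g'$ and identifies $\mathfrak g'^*$ with $\mathfrak g'$. It pairs the root lines of $\alpha$ and $-\alpha$, so $f$ becomes a sum $X$ of nonzero root vectors for $-\alpha_1,\dots,-\alpha_n$ and $\theta$. A nonzero root vector for $\gamma$ maps the weight vector of weight $\eta$ to a nonzero multiple of the weight vector of weight $\eta+\gamma$ whenever both are weights of $U$: for given $\gamma$ these arrows are $\eta\to\eta+\gamma$ and $-\eta-\gamma\to-\eta$ for one $\eta$, and skewness makes their coefficients vanish together.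

\begin{lemma}\label{lem:cyclic}
There is an $X$-stable subspace $U'$ of dimension $h$ with $U=U'\oplus\ker X$, such that $X|_{U'}$ has minimal polynomial $x^h-c$ with $c\ne0$.
\end{lemma}

\begin{proof}
Arrows denote the action of $X$ up to nonzero scalars. In each case we find a vector $w$ such that $w,Xw,\dots,X^{h-1}w$ are independent and $X^hw=cw$ with $c\ne0$. Their span $U'$ has the stated properties, and $X$ is invertible on it; so it remains to find a complement of $U'$ inside $\ker X$.

\emph{Type $C_n$.} We have $v_1\to\dots\to v_n\to v_{-n}\to\dots\to v_{-1}\to v_1$, a cycle of length $2n=h$. So $U'=U$.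

\emph{Type $B_n$.} We have $v_2\to\dots\to v_n\to v_0\to v_{-n}\to\dots\to v_{-2}$. The roots $-\alpha_1$ and $\theta$ give $Xv_{-2}=av_{-1}+bv_1$, $Xv_1=a'v_2$, $Xv_{-1}=b'v_2$ with $a,b\ne0$. Skewness gives $a'=\langle Xv_1,v_{-2}\rangle=-\langle v_1,Xv_{-2}\rangle=-a$ and $b'=\langle Xv_{-1},v_{-2}\rangle=-\langle v_{-1},Xv_{-2}\rangle=-b$. So $X^2v_{-2}=-2ab\,v_2\ne0$. The cycle starting at $w=v_2$ passes through $2n-1$ basis lines and the line of $av_{-1}+bv_1$, so it has length $2n=h$. The vector $bv_1-av_{-1}$ is killed by $X$, it is independent of $bv_1+av_{-1}$ because $2ab\ne0$, and $\dim U=h+1$.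

\emph{Type $D_n$.} The computation at $v_{\pm1}$ is the one just made. We have $v_2\to\dots\to v_{n-1}$ and $v_{-(n-1)}\to\dots\to v_{-2}$. The last two simple roots give $Xv_{n-1}=a_1v_n+b_1v_{-n}$ with $a_1,b_1\ne0$, and pairing $Xv_{\pm n}$ with $v_{n-1}$ gives $Xv_n=-b_1v_{-(n-1)}$, $Xv_{-n}=-a_1v_{-(n-1)}$. So $X^2v_{n-1}=-2a_1b_1v_{-(n-1)}\neq0$ and $a_1v_n-b_1v_{-n}\in\ker X$. The cycle starting at $w=v_2$ has length $2(n-2)+2=h$. The vectors $bv_1-av_{-1}$ and $a_1v_n-b_1v_{-n}$ span a complement of $U'$, since $\dim U=h+2$.
\end{proof}

\emph{The isotropic subspace.} Put $A=X^m$ and $d=h/m$, so $p\mid d$. Let $c_1^p=c$ and $\nu=A(A^{d/p}-c_1)$; the factor $A$ makes $\nu$ vanish on $\ker X$. On $U'$ we have $\nu^p=A^p(X^h-c)=0$, while $\nu^{p-1}\ne0$, because $A$ is invertible on $U'$ and $(x^{h/p}-c_1)^{p-1}$ has degree $<h$. Since $X$ is skew and $m$ is \emph{even}, $A$ and $\nu$ are self-adjoint. Put $I=\nu^{p-1}U\ne0$. It is $X$-stable because $\nu$ commutes with $X$, and it is totally isotropic because $\langle\nu^{p-1}y,\nu^{p-1}y'\rangle=\langle\nu^{2p-2}y,y'\rangle=0$, as $2p-2\ge p$. By skewness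 $I^\perp$ is $X$-stable too.

\emph{The grading.} Give $v_{\pm i}$ the degree $\pm\langle\varepsilon_i,\check\rho\rangle$ modulo $m$, and $v_0$ the degree $0$. Here $\langle\varepsilon_i,\check\rho\rangle=n-i+1$, $n-i+\frac12$, $n-i$ in types $B_n,C_n,D_n$; so the degrees lie in $\mathbb Z/m\mathbb Z$, or in $(\frac12+\mathbb Z)/m\mathbb Z$ in type $C_n$. Write $U=\bigoplus_jU_j$. The form pairs $U_j$ with $U_{-j}$, and a root vector for $\alpha$ has degree $\operatorname{ht}(\alpha)$. So $X$ has degree $-1$ (recall $h-1\equiv-1$), $A$ and $\nu$ have degree $0$, and $I$ and $I^\perp$ are graded subspaces.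

Let $\Gamma$ be the identity component of the group of isometries of $U$ preserving each $U_j$. It is the product of groups $GL(U_j)$, one for each pair $\{j,-j\}$ with $j\ne-j$, and groups $SO(U_j)$ or $Sp(U_j)$ for $j=-j$. So $\Gamma\subset G'$ is connected reductive and contains the maximal torus $T'$; hence it is generated by $T'$ and the root groups of $G'$ that it contains. If $m\mid\operatorname{ht}(\alpha)$, the root group of $\alpha$ preserves the grading. If it preserves the grading, then so does its Lie algebra, spanned by a nonzero endomorphism of degree $\operatorname{ht}(\alpha)$, and $m\mid\operatorname{ht}(\alpha)$. So $\Gamma=H'_m$.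

\emph{The one-parameter subgroup.} We split the flag $I\subset I^\perp\subset U$ compatibly with the form and the grading. Choose a graded complement $J$ of $I^\perp$ in $U$. The form induces a perfect pairing $I\times J\to\mathbb F$, so there is a unique linear map $\varphi\colon J\to I$ with $\langle\varphi(y),y'\rangle=\langle y,y'\rangle$ for all $y,y'\in J$; it preserves degrees, since the form pairs $U_j$ only with $U_{-j}$. If $\langle a,b\rangle=\epsilon\langle b,a\rangle$ with $\epsilon=\pm1$, then $\langle y,\varphi(y')\rangle=\epsilon\langle\varphi(y'),y\rangle=\epsilon\langle y',y\rangle=\langle y,y'\rangle$. As $I$ is isotropic,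
\[
\langle y-\tfrac12\varphi(y),\,y'-\tfrac12\varphi(y')\rangle=\langle y,y'\rangle-\tfrac12\langle y,y'\rangle-\tfrac12\langle y,y'\rangle=0 .
\]
So $I'=\{y-\frac12\varphi(y):y\in J\}$ is a graded, totally isotropic complement of $I^\perp$, in perfect duality with $I$. With $M=(I\oplus I')^\perp$, which is graded, $U=I\oplus M\oplus I'$ and $I^\perp=I\oplus M$. Let $\lambda(t)$ act by $t,1,t^{-1}$ on $I,M,I'$. It is a nontrivial one-parameter group of isometries preserving the grading, so it lies in $\Gamma=H'_m$. Since $X$ preserves the flag $I\subset I^\perp\subset U$, only powers $t^i$ with $i\ge0$ occur in $\lambda(t)X\lambda(t)^{-1}$. So the limit exists, and $f$ is not stable.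

\begin{remark}\label{rem:finite}
In type $C_n$ the stabilizer of $X$ in $H'_m$ is finite, so it is closedness of the orbit that fails. Indeed, as in Example~\ref{ex:A}, an element $g$ of the stabilizer lies in $\mathbb F[A]$, so $g^*=g$ and $g^2=gg^*=1$. The algebra $\mathbb F[A]$ is a finite product of local rings in which $2$ is invertible, and in such a ring $(g-1)(g+1)=0$ forces $g=\pm1$.
\end{remark}

\subsection{Root strings: $B_n$, $C_n$, $F_4$ with $p=2$}\label{ss:strings}
For $p=2$ we move $f$ by a unipotent element so that a fundamental coweight destabilizes it.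

\begin{lemma}\label{lem:criterion}
Let $1<m_1\mid h$, $u\in H_{m_1}(\mathbb F)$ and $1\le j\le n$. If no negative root in the support of $uf$ involves $\alpha_j$, then $f$ is not $H_{m_1}$-stable.
\end{lemma}

\begin{proof}
The coweight $\omega_j^\vee$ is $\ge0$ on the support of $uf$. By \eqref{eq:torusaction}, $(-\omega_j^\vee)(t)$ multiplies the coordinate at $\alpha$ by $t^{\langle\alpha,\omega_j^\vee\rangle}$, so the limit exists and $uf$ is not stable.
\end{proof}

Let $\beta,\delta$ be roots with $\delta\ne\pm\beta$, and let $r$ be maximal with $\delta-r\beta\in\Phi$. In a Chevalley basis $u_\beta(t)E_\delta=\sum_{i\ge0}\pm\binom{r+i}it^iE_{\delta+i\beta}$, the sum being over those $i$ with $\delta+i\beta\in\Phi$. For $p=2$ the signs disappear, and on the dual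
\begin{equation}\label{eq:chevalley}
(u_\beta(t)f)_\delta=\sum_{i\ge0}\binom{r+i}it^if_{\delta+i\beta}.
\end{equation}
On a string $\delta,\delta+\beta,\delta+2\beta$ of length three the coordinates $(C,B,A)$ become $(C+tB+t^2A,\ B+2tA,\ A)$. This is the substitution $x\mapsto x+ty$ in the quadratic form $Ax^2+Bxy+Cy^2$, and we are in the situation of Example~\ref{ex:C2}: a form with $B=0$ is a square and can be moved to $Ax^2$.

\begin{lemma}\label{lem:string}
Let $p=2$, let $h\ge4$ be even, and let $\beta$ be a root of height $h/2$ such that $-\theta+\beta$ and $-\theta+2\beta$ are roots; the latter has height $1$, say $-\theta+2\beta=\alpha_s$. Suppose there is $j$ such that no root of the form $\alpha_i-\beta$, $i\ne s$, involves $\alpha_j$. Then $f$ is not $H_{h/2}$-stable.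
\end{lemma}

\begin{proof}
Let $u=u_\beta(t)$ with $t^2=f_{-\theta}/f_{\alpha_s}$. The negative roots of height $\equiv1\pmod{h/2}$ have height $1-h$ or $1-\frac h2$, and $f$ vanishes at all heights other than $1-h$ and $1$. For $\delta=-\theta$ we have $r=0$, and \eqref{eq:chevalley} gives $(uf)_{-\theta}=f_{-\theta}+t^2f_{\alpha_s}=2f_{-\theta}=0$. For $\delta$ of height $1-\frac h2$ it gives $(uf)_\delta=(r+1)tf_{\delta+\beta}$, which is zero unless $\delta=\alpha_i-\beta$ for some $i$. For $i=s$ we have $\delta=-\theta+\beta$ and $r=1$, so the coefficient is $2=0$. Lemma~\ref{lem:criterion} applies.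
\end{proof}

We verify the hypotheses, with simple roots as in \S\ref{ss:classical} for the classical types.

\emph{Type $B_n$.} Take $\beta=\varepsilon_1$, of height $n$. The string is $-\varepsilon_1-\varepsilon_2,\ -\varepsilon_2,\ \varepsilon_1-\varepsilon_2=\alpha_1$. For $1<i<n$ the vector $\alpha_i-\beta=\varepsilon_i-\varepsilon_{i+1}-\varepsilon_1$ is not a root. For $i=n$ it is $\varepsilon_n-\varepsilon_1=-(\alpha_1+\dots+\alpha_{n-1})$. Take $j=n$.

\emph{Type $C_n$.} Take $\beta=\varepsilon_1+\varepsilon_n=\alpha_1+\dots+\alpha_n$, of height $n$. The string is $-2\varepsilon_1,\ \varepsilon_n-\varepsilon_1,\ 2\varepsilon_n=\alpha_n$. For $1<i<n$ the vector $\varepsilon_i-\varepsilon_{i+1}-\varepsilon_1-\varepsilon_n$ involves at least three of the $\varepsilon$'s and is not a root. For $i=1$ it is $-(\varepsilon_2+\varepsilon_n)=-(\alpha_2+\dots+\alpha_n)$. Take $j=1$.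

\emph{Type $F_4$.} Let $\alpha_1=\varepsilon_2-\varepsilon_3$, $\alpha_2=\varepsilon_3-\varepsilon_4$, $\alpha_3=\varepsilon_4$, $\alpha_4=\frac12(\varepsilon_1-\varepsilon_2-\varepsilon_3-\varepsilon_4)$, and write $a_1a_2a_3a_4$ for $\sum a_i\alpha_i$. Then $\theta=2342$. The vectors $1220=\varepsilon_2+\varepsilon_3$, $1121=\frac12(\varepsilon_1+\varepsilon_2-\varepsilon_3+\varepsilon_4)$, $0122=\varepsilon_1-\varepsilon_2$ are roots of height $5$, and by \eqref{eq:kostant} there are no others. Take $\beta=1221=\frac12(\varepsilon_1+\varepsilon_2+\varepsilon_3-\varepsilon_4)$, of height $6$. The string is $-2342,\ -1121,\ 0100=\alpha_2$. The vectors $\alpha_1-\beta=-0221$ and $\alpha_3-\beta=-1211$ are not roots, and $\alpha_4-\beta=-1220$. Take $j=4$.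

\subsection{Type $E_6$ with $p=2$ and $m=6$}\label{ss:E6}
In a simply laced system there are no strings of length three. If $\delta\ne\pm\beta$ are roots, then $\langle\delta,\beta^\vee\rangle$ is $-1$, $1$ or $0$ according as $\delta+\beta$ is a root, $\delta-\beta$ is a root, or neither. The factor $2$ now comes from reaching the same root in two ways.

For $E_6$ and $E_7$ we use Bourbaki's numbering (the chain $\alpha_1,\alpha_3,\alpha_4,\alpha_5,\dots$, with $\alpha_2$ attached to $\alpha_4$) and write $a_1a_2\cdots$ for $\sum a_i\alpha_i$. A vector of the root lattice is a root if and only if $\sum_ia_i^2-\sum a_ia_j=1$, the second sum being over the edges of the diagram. With this test one confirms each entry of the lists below, and the lists are complete because their lengths are those given by \eqref{eq:kostant}.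

In $E_6$, $\theta=122321$. The roots of height $6$ are $\beta_1=011211$, $\beta_2=111111$, $\beta_3=111210$, and those of height $5$ are $101111$, $011111$, $111110$, $011210$. For $i\ne j$ the vectors $\beta_i\pm\beta_j$ have height $12$ or $0$ and are not roots, so the $\beta_i$ are mutually orthogonal. We compute
\[
\begin{array}{lll}
-\theta+\beta_1=-111110,&-\theta+\beta_2=-011210,&-\theta+\beta_3=-011111,\\
-\theta+\beta_1+\beta_2=\alpha_6,&-\theta+\beta_1+\beta_3=\alpha_4,&-\theta+\beta_2+\beta_3=\alpha_1.
\end{array}
\]
So the roots $-\theta+\sum_{i\in J}\beta_i$, $J\subset\{1,2,3\}$, are the vertices of a cube, and the support of $f$ contains exactly the four with $|J|$ even, the others having height $-5$ or $7$. By Lemma~\ref{lem:coxeter}(b) we may take all coordinates of $f$ equal to $1$. Let $u=u_{\beta_1}(1)u_{\beta_2}(1)u_{\beta_3}(1)$. By \eqref{eq:chevalley}, $(u_\beta(1)f)_\delta$ is $f_\delta+f_{\delta+\beta}$ if $\langle\delta,\beta^\vee\rangle=-1$ and $f_\delta$ otherwise. Adding $\beta_i$ to $\delta$ does not change the pairing with $\beta_j^\vee$ for $j\neq i$, so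
\[
(uf)_\delta=\sum_Jf_{\delta+\sum_{i\in J}\beta_i},\qquad J\subset\{i:\langle\delta,\beta_i^\vee\rangle=-1\}.
\]
The root $-\theta$ pairs to $-1$ with all three $\beta_i^\vee$, and $-\theta+\beta_i$ pairs to $-1$ exactly with the $\beta_j^\vee$, $j\ne i$. Therefore
\[
\begin{aligned}
(uf)_{-\theta}&=f_{-\theta}+f_{\alpha_6}+f_{\alpha_4}+f_{\alpha_1}=4=0,&(uf)_{-111110}&=f_{\alpha_6}+f_{\alpha_4}=2=0,\\
(uf)_{-011210}&=f_{\alpha_6}+f_{\alpha_1}=2=0,&(uf)_{-011111}&=f_{\alpha_4}+f_{\alpha_1}=2=0.
\end{aligned}
\]
The negative roots of height $\equiv1\pmod6$ have height $-11$ or $-5$, so the only one that can remain in the support of $uf$ is $-101111$. It does not involve $\alpha_2$, and Lemma~\ref{lem:criterion} applies with $j=2$.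

\subsection{Type $E_7$ with $p=3$ and $m=6$}\label{ss:E7}
For $p=3$ the signs in the Chevalley formula matter. We avoid them by identifying the representation of $H=H_6$ intrinsically.

\emph{Roots.} Here $\theta=2234321$, of height $17$, and the roots of the heights we need are
\[
\begin{array}{rl}
5:&1011110,\ 0111110,\ 1111100,\ 0112100,\ 0101111,\ 0011111;\\
6:&\beta_1=0112110,\ \beta_2=1111110,\ \beta_3=1112100,\ \beta_4=0111111,\ \beta_5=1011111;\\
7:&0112210,\ 1112110,\ 1122100,\ 0112111,\ 1111111;\\
11:&1223210,\ 1122221,\ 1123211;\\
12:&1123221=\beta_1+\beta_5,\ 1223211=\beta_3+\beta_4;\\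
13:&1123321,\ 1223221.
\end{array}
\]
The differences $\beta_i-\beta_j$ have height $0$ and are not roots. The other eight sums $\beta_i+\beta_j$, $i<j$, are $1223220$, $1224210$, $0223221$, $2223210$, $1222221$, $2122221$, $2123211$, $1122222$, and none of them is in the list for height $12$. So $H$ has root system $A_2\times A_2\times A_1$ with simple roots $\{\beta_5,\beta_1\}$, $\{\beta_3,\beta_4\}$, $\{\beta_2\}$; in particular the $\beta_i$ are linearly independent. The heights $\equiv1\pmod6$ are $1,7,13,-5,-11,-17$, so $\dim V_6=7+5+2+6+3+1=24$.

Put $\delta_{ijk}=-\theta+P_i+Q_j+k\beta_2$ for $0\le i,j\le2$ and $k\in\{0,1\}$, where $(P_i)=(0,\beta_5,\beta_5+\beta_1)$ and $(Q_j)=(0,\beta_3,\beta_3+\beta_4)$. With rows $i$ and columns $j$,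
\[
(\delta_{ij0})=\begin{pmatrix}-\theta&-1122221&-1011110\\-1223210&-0111110&\alpha_7\\-1111100&\alpha_4&0112111\end{pmatrix},
\]
\[
(\delta_{ij1})=\begin{pmatrix}-1123211&-0011111&\alpha_2\\-0112100&\alpha_1&1111111\\\alpha_6&1112110&1223221\end{pmatrix}.
\]
The six remaining roots of $V_6$ form two chains,
\[
\alpha_5\xrightarrow{+\beta_1}0112210\xrightarrow{+\beta_5}1123321,\qquad-0101111\xrightarrow{+\beta_4}\alpha_3\xrightarrow{+\beta_3}1122100 .
\]
Every $\beta_i$ has $a_3=a_5=1$. So the function $a_3-a_5$ vanishes on the roots of $H$, and it equals $0$ on the $\delta_{ijk}$, $-1$ on the first chain and $+1$ on the second. The three sets of roots therefore span $H$-submodules, $V_6=V^{0}\oplus V^{-}\oplus V^{+}$.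

\emph{A central cocharacter.} Let $\mu=\check\rho-3(\omega_3^\vee+\omega_5^\vee)\in X_*(T)$, so $\langle\alpha,\mu\rangle=\operatorname{ht}(\alpha)-3(a_3+a_5)$. It vanishes on every $\beta_i$, so $\mu$ is central in $H$ and constant on each of the three sets. We have $\langle-\theta,\mu\rangle=-17+18=1$ and $\langle\alpha_5,\mu\rangle=\langle\alpha_3,\mu\rangle=-2$. By \eqref{eq:torusaction}, $\mu$ acts with weight $-1$ on $(V^0)^*$ and with weight $2$ on $(V^-)^*$ and $(V^+)^*$.

\emph{The modules.} Let $H'=SL_3\times SL_3\times SL_2\to H$ be the simply connected cover of the derived group, with factors in the order above, and let $T'\subset H'$ be the maximal torus mapping to $T$. A character of $T'$ is determined by its pairings with $\beta_1^\vee,\dots,\beta_5^\vee$. If $\delta$ lies in one of the three sets and $\delta\pm\beta_i$ is a root, it lies in the same set. By the linear independence of the $\beta_i$, the pairings of the first elements of the sets are: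
\begin{itemize}
\item $-\theta$ pairs to $-1$ with $\beta_5^\vee,\beta_3^\vee,\beta_2^\vee$ and to $0$ with $\beta_1^\vee,\beta_4^\vee$;
\item $\alpha_5$ pairs to $-1$ with $\beta_1^\vee$ and to $0$ with the others;
\item $-0101111$ pairs to $-1$ with $\beta_4^\vee$ and to $0$ with the others.
\end{itemize}
For $SL_3$ with simple roots $\gamma,\gamma'$, a weight $\eta$ pairing to $-1$ with $\gamma^\vee$ and to $0$ with $\gamma'^\vee$ has Weyl orbit $\eta,\ \eta+\gamma,\ \eta+\gamma+\gamma'$; it is the lowest weight of the natural module or of its dual. So each of the three sets restricts bijectively to a single orbit of the Weyl group of $H'$. A module whose weights form one orbit and have multiplicity one is simple, because the weights of a submodule form a union of orbits; and a simple module is determined by its lowest weight. We conclude that $V^0\cong A_0\otimes B_0\otimes C_0$, where $A_0$, $B_0$ are three-dimensional (natural or dual) modules of the first two factors and $C_0$ is the natural module of the third, the line of $\delta_{ijk}$ being the product of the $i$-th, $j$-th and $k$-th weight lines counted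 from the lowest. Also $V^-$ is the natural module or its dual for the first factor, and $V^+$ for the second, with the other factors acting trivially. Put $A=A_0^*$, $B=B_0^*$, $C=C_0^*$, so that $H'=SL(A)\times SL(B)\times SL(C)$ and $(V^0)^*=A\otimes B\otimes C$. Let $(a_i)$, $(b_j)$, $(c_k)$ be the dual weight bases; the coordinate line of $\delta_{ijk}$ in $(V^0)^*$ is spanned by $a_i\otimes b_j\otimes c_k$.

\emph{The vector.} From the matrices, $-\theta=\delta_{000}$, $\alpha_7=\delta_{120}$, $\alpha_4=\delta_{210}$, $\alpha_2=\delta_{021}$, $\alpha_1=\delta_{111}$, $\alpha_6=\delta_{201}$. By Lemma~\ref{lem:coxeter}(b) we may assume that the component of $f$ in $A\otimes B\otimes C$ is $\tau=M_0\otimes c_0+M_1\otimes c_1$ with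
\[
M_0=a_0\otimes b_0+a_1\otimes b_2+a_2\otimes b_1,\qquad M_1=a_0\otimes b_2+a_1\otimes b_1+a_2\otimes b_0 .
\]
Identify the vector space $B$ with $A^*$ so that $(b_2,b_1,b_0)$ is the basis dual to $(a_0,a_1,a_2)$; this is an identification of vector spaces only, used to choose bases. Then $A\otimes B=\operatorname{End}(A)$, $M_1$ is the identity, and $M_0$ is the cyclic permutation $Z\colon a_0\mapsto a_1\mapsto a_2\mapsto a_0$. The determinant of the pencil, $\det(xM_0+yM_1)=x^3+y^3$, plays the role of the form $q'$ in Example~\ref{ex:C2}: for $p=3$ it is the cube $(x+y)^3$. Correspondingly $\nu=Z-1$ satisfies $\nu^3=Z^3-1=0$ and $\nu^2=Z^2+Z+1\ne0$. So $\nu$ is a single Jordan block: there is a basis $y_0,y_1,y_2$ of $A$, with dual basis $y^0,y^1,y^2$ of $B$, such that $\nu=y_0\otimes y^1+y_1\otimes y^2$. Since $M_0=1+\nu$,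
\[
\tau=\sum_iy_i\otimes y^i\otimes(c_0+c_1)+(y_0\otimes y^1+y_1\otimes y^2)\otimes c_0 .
\]

\emph{The one-parameter subgroup.} Let $\lambda'$ be the cocharacter of $H'$ with weights $2,0,-2$ on $y_0,y_1,y_2$, weights $-2,0,2$ on $y^0,y^1,y^2$, and weights $1,-1$ on $c_0+c_1,\,c_0$. On each space the weights add up to zero, as required. The terms of $\tau$ have $\lambda'$-weights $0+1$, $\ 2+0-1$ and $0+2-1$, so $\tau$ has weight $1$. The set $\{2,0,-2\}$ is symmetric, so these are the weights of $\lambda'$ on $(V^-)^*$ and on $(V^+)^*$, whichever of the natural and dual modules occurs. Thus $\lambda'$ gains $1$ on $\tau$ and may lose $2$ on the other components of $f$, and $\mu$ exchanges the one for the other. Let $\lambda$ be the product of $\mu$ with the image of $\lambda'$ in $H$; it is a one-parameter subgroup because $\mu$ is central. It fixes $\tau$, and it has weights $4,2,0$ on $(V^-)^*$ and on $(V^+)^*$. So $\lambda\ne1$ and $\lim_{t\to0}\lambda(t)f$ exists. Hence $f$ is not stable, and the proof of Proposition~\ref{prop:nec2} is complete.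

\section{Proofs of the theorems}\label{sec:proofs}

By Proposition~\ref{prop:model} both theorems are statements about $H_m$, $H_N$ and $\check V_N(\mathbb F)\subset\check V_m(\mathbb F)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:char0}(b), $s_m=\kappa_m$, so (ii) is Lemma~\ref{lem:semi}(c). For (i), let $f\in\check V_h(\mathbb F)$ correspond to $v$; it lies in $\check V_h^\circ$ by Lemma~\ref{lem:coxeter}(a). If $p\nmid h/m$ and $\kappa_m=0$, then $f$ is $H_m$-stable by Proposition~\ref{prop:suff} with $N=h$. If $\kappa_m>0$, then $f$ is not $H_m$-stable by (ii). If $\kappa_m=0$ and $p\mid h/m$, then $f$ is not $H_m$-stable, by Proposition~\ref{prop:nec1} with $N=h$ when $p\nmid m$ and by Proposition~\ref{prop:nec2} when $p\mid m$. Under the hypothesis of the conjecture, (ii) gives $\kappa_m=0$, and (i) then says that $\iota_m(v)$ is stable if and only if $p\nmid h/m$.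
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(a) By Lemma~\ref{lem:semi}(c), $s_m=0$, and Proposition~\ref{prop:suff} applies. (b) The first assertion is Corollary~\ref{cor:restrict}. If $p\nmid m$ and $p\mid N/m$, then $p\mid N$, and $z$ is not $H_m$-stable by Proposition~\ref{prop:nec1}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kempf}
Kempf, \emph{Instability in invariant theory}, Ann. of Math. 108 (1978).

\bibitem{Richardson}
Richardson, Bull. London Math. Soc. 9 (1977).

\bibitem{Romano}
Beth Romano, \emph{Stable vectors in dual Vinberg representations of $F_4$}, arXiv:2107.10305 (2021).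

\bibitem{SGA3}
SGA3.

\bibitem{Steinberg}
Steinberg, \emph{Endomorphisms of linear algebraic groups}.

\end{thebibliography}
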